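
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Sub-quotients of geometric $p$-adic representations\\ of function fields}


\begin{abstract}
Let $U$ be a smooth geometrically connected curve over a finite field of characteristic $p$. A $p$-adic representation of $\pi_1(U)$ is called geometric if, up to a constant twist, it is a graded piece of the slope filtration of an overconvergent $F$-isocrystal on $U$ with constant Newton polygon. Liu and Wan ask whether sub-quotients of geometric representations are geometric. We show that they need not be, even when they are direct summands: if $\chi_1,\chi_2$ are the unit-root characters of two independent families of ordinary elliptic curves, then $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ is geometric and $\chi_1\chi_2^{-1}$ is not. We determine which monomials in such characters are geometric, and we prove that closure under sub-quotients fails on every affine $U$ and holds, for a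 trivial reason, on every projective one. The proof passes to $\ell$-adic companions and compares the Weyl symmetry of their monodromy groups with the $p$-adic valuations of Frobenius eigenvalues.
\end{abstract}

\section{The question and the answer}

\subsection{Geometric representations}

Let $\mathbb F_q$ be the finite field with $q$ elements, of characteristic $p$. Let $C$ be a smooth projective geometrically connected curve over $\mathbb F_q$ with function field $K$, and $U\subseteq C$ a dense open subset with set of closed points $|U|$. Put
\[
\pi_1(U)=\mathrm{Gal}(K^{\mathrm{sep}}/K)\big/\langle I_x\rangle_{x\in|U|},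
\]
the quotient by the closed normal subgroup generated by the inertia groups $I_x$. A \emph{$p$-adic representation} of $U$ is a continuous homomorphism $\rho:\pi_1(U)\to\mathrm{GL}_n(\mathcal O_\Lambda)$, where $\mathcal O_\Lambda$ is the ring of integers of a finite extension $\Lambda$ of $\mathbb Q_p$. Its $L$-function is
\[
L(U,\rho,T)=\prod_{x\in|U|}\det\bigl(I-\rho(\mathrm{Frob}_x)T^{\deg x}\bigr)^{-1}\in 1+T\mathcal O_\Lambda[[T]],
\]
with $\mathrm{Frob}_x$ a geometric Frobenius at $x$. By the Katz--Crew correspondence, $p$-adic representations up to isogeny, that is, the representations $\rho\otimes\mathbb Q_p$, correspond to unit-root convergent $F$-isocrystals on $U$ (for the $q$-power Frobenius, with coefficients in $\Lambda$).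

For $\ell\ne p$, the $p$-adic analogue of a lisse $\ell$-adic sheaf is not a $p$-adic representation but an \emph{overconvergent} $F$-isocrystal $M$ on $U$. Suppose that the Newton polygon of $M$ is constant on $U$. Then $M$, viewed as a convergent $F$-isocrystal, has a slope filtration. Its graded piece $\mathrm{gr}_sM$ is pure of slope $s\in\mathbb Q$. Rescaling Frobenius by a scalar of slope $-s$, after a finite extension of coefficients if necessary, makes $\mathrm{gr}_sM$ unit-root, and so turns it into a $p$-adic representation of $U$ up to isogeny. In general this representation is no longer overconvergent.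

\begin{definition}
A $p$-adic representation $\rho$ of $U$ is \emph{geometric} if, after possibly enlarging the coefficient field, $\rho\otimes\mathbb Q_p$ arises in this way from some overconvergent $F$-isocrystal on $U$ with constant Newton polygon and some slope $s$.
\end{definition}

A \emph{sub-quotient} of $\rho$ is the representation on $W_1/W_2$, where $W_2\subseteq W_1\subseteq\rho\otimes\mathbb Q_p$ are $\pi_1(U)$-stable $\Lambda$-subspaces. Choosing a stable lattice makes it a $p$-adic representation, and up to isogeny the choice does not matter. Liu and Wan \cite{LW} ask: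
\begin{quote}
\emph{Is every sub-quotient of a geometric $p$-adic representation of $U$ again geometric?}
\end{quote}
Recall Dwork's conjecture, proved by Wan: if $\rho$ is geometric, then $L(U,\rho,T)$ is $p$-adic meromorphic on $|T|_p<\infty$. A positive answer would make this theorem apply to each sub-quotient of $\rho$ separately.

\subsection{What to expect}

Let $\rho$ come from $\mathrm{gr}_sM$. If $N$ is a sub-quotient of $M$ in the category of overconvergent $F$-isocrystals, with constant Newton polygon, then $\mathrm{gr}_sN$ gives a geometric sub-quotient of $\rho$. But $\mathrm{gr}_sM$ lives in the larger category of convergent $F$-isocrystals, and it may decompose in ways in which $M$ does not.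

The simplest instance comes from elliptic curves. Let $E$ be an elliptic curve over a curve $X$, with all fibers ordinary. Its first relative cohomology gives an overconvergent $F$-isocrystal $M(E)$ of rank $2$ on $X$ with slopes $0,1$ (details in Section~\ref{sec:conv}). At $x\in|X|$ the Frobenius eigenvalues are $\alpha_x$ and $q^{\deg x}/\alpha_x$, with $\alpha_x$ a $p$-adic unit. The slope $0$ piece is the \emph{unit-root character} $\chi:\pi_1(X)\to\overline{\mathbb Q}_p^\times$ with $\chi(\mathrm{Frob}_x)=\alpha_x$. The slope $1$ piece is $\chi^{-1}$, up to a constant twist. For two such curves, $M(E_1)\otimes M(E_2)$ has slopes $0,1,1,2$, with pieces, up to constant twists,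
\[
\chi_1\chi_2,\qquad \chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2,\qquad \chi_1^{-1}\chi_2^{-1}.
\]
The middle piece splits, although $M(E_1)\otimes M(E_2)$ has no reason to. Is its summand $\chi_1\chi_2^{-1}$ geometric? To say no, one must exclude every overconvergent $F$-isocrystal, of any rank and with no given relation to $E_1$ and $E_2$, that might have $\chi_1\chi_2^{-1}$ as a full slope piece.

\subsection{Results}

Fix a prime $\ell\neq p$. For an elliptic curve $\pi:E\to X$ let $H(E)=R^1\pi_*\overline{\mathbb Q}_\ell$. For elliptic curves $E_1,\dots,E_m$ over $X$ we consider the condition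
\begin{itemize}
\item[\textbf{(BM)}] the Zariski closure of the image of the geometric fundamental group $\pi_1(X_{\overline{\mathbb F}_q})$ in $\prod_i\mathrm{GL}(H(E_i))$ is $\prod_i\mathrm{SL}(H(E_i))\cong\mathrm{SL}_2^m$.
\end{itemize}
This is the sense in which the curves are ``independent''.

Let $Q\in\mathbb F_p[j]$ be the squarefree monic polynomial whose roots are $0$, $1728$ and all supersingular $j$-invariants, let $r_0=\deg Q\ge1$, and let $V=\mathrm{Spec}\,\mathbb F_q[j,1/Q]$. With $w=1/(j-1728)$, let $\mathcal E$ be the curve over $V$
\[
y^2+xy=x^3-36w\,x-w .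
\]
The standard formulas give $c_4=1+1728w=jw$ and $\Delta=w+3456w^2+1728^2w^3=w(1+1728w)^2=j^2w^3$. So $\Delta$ is invertible on $V$, the $j$-invariant is $c_4^3/\Delta=j$, and $\mathcal E$ is an elliptic curve over $V$ with all fibers ordinary.

\begin{theorem}\label{thm:answer}
Let $q$ be any power of any prime $p$, and let
\[
U=\{j\in\mathbb P^1:\ j\neq0,\infty,\ Q(j)\ne0,\ Q(1/j)\neq0\}
\]
over $\mathbb F_q$. Let $E_1,E_2$ be the pullbacks of $\mathcal E$ to $U$ by $j\mapsto j$ and $j\mapsto1/j$, with unit-root characters $\chi_1,\chi_2$. Then $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ is geometric (it is the slope $1$ part of $M(E_1)\otimes M(E_2)$, twisted by $q^{-1}$), but its direct summand $\chi_1\chi_2^{-1}$ is not.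
\end{theorem}

So the answer to the question is no.

\begin{theorem}\label{thm:class}
Let $E_1,\dots,E_m$ be elliptic curves over $U$ with all fibers ordinary, satisfying \textup{(BM)}, with unit-root characters $\chi_1,\dots,\chi_m$, and let $a\in\mathbb Z^m$. Then $\chi^a=\prod_i\chi_i^{a_i}$ is a direct summand of a geometric representation. It is geometric if and only if all $a_i\ge0$ or all $a_i\le0$.
\end{theorem}

The condition (BM) cannot be dropped here: if $E_1=E_2$, then $\chi_1\chi_2^{-1}$ is trivial, hence geometric.

\begin{theorem}\label{thm:dich}
Let $U\subseteq C$ be as above.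
\begin{itemize}
\item[(a)] If $U=C$, every $p$-adic representation of $U$ is geometric; in particular every sub-quotient of a geometric one is geometric.
\item[(b)] If $U\ne C$, there is a geometric representation of $U$ with a direct summand that is not geometric.
\end{itemize}
\end{theorem}

The results concern geometricity only. About the $L$-function of $\chi_1\chi_2^{-1}$ they say no more than that the theorem quoted above does not apply to this character as it stands.

Section~\ref{sec:conv} fixes conventions and Section~\ref{sec:toy} explains the argument in the smallest case. Sections~\ref{sec:comp}--\ref{sec:bm} prove the three ingredients, Section~\ref{sec:chars} proves Theorems~\ref{thm:answer} and~\ref{thm:class}, and Section~\ref{sec:affine} proves Theorem~\ref{thm:dich}.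

\section{Conventions and facts used}\label{sec:conv}

Curves are smooth and geometrically connected over a finite field, unless a finite \'etale cover is explicitly allowed to be disconnected. When a curve has constant field $\mathbb F_q$, we write $v$ for the valuation on $\overline{\mathbb Q}_p$ with $v(q)=1$, and $q_x=q^{\deg x}$ for a closed point $x$. Coefficients are extended to $\overline{\mathbb Q}_p$: an object with coefficients in $\overline{\mathbb Q}_p$ is one with coefficients in some finite extension of $\mathbb Q_p$.

\subsection{$F$-isocrystals}

The \emph{eigenvalues} of an $F$-isocrystal $M$ at $x\in|U|$ are those of the linearized Frobenius at $x$, counted with multiplicity. The slopes of $M$ at $x$ are the numbers $v(\nu)/\deg x$, for $\nu$ an eigenvalue at $x$. For $u\in\overline{\mathbb Q}_p^\times$ we write $M\otimes u^{\deg}$ for the \emph{constant twist} of $M$, with Frobenius multiplied by $u$. It multiplies eigenvalues at $x$ by $u^{\deg x}$ and shifts slopes by $v(u)$. We use the same notation for representations when $u$ is a unit; then $u^{\deg}$ is a character of $\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_q)\cong\hat{\mathbb Z}$.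

We use the following facts.
\begin{itemize}
\item[(F1)] Overconvergent $F$-isocrystals on $U$ form an abelian category in which every object has finite length. It has tensor and symmetric powers, duals and pullbacks, compatible with those of convergent $F$-isocrystals.
\item[(F2)] The slope filtration of a convergent $F$-isocrystal with constant Newton polygon is compatible with pullback and duals, and $\mathrm{gr}_s(M\otimes N)=\bigoplus_{s'+s''=s}\mathrm{gr}_{s'}M\otimes\mathrm{gr}_{s''}N$. The endpoint of the Newton polygon is locally constant; in particular an object of rank one has constant slope.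
\item[(F3)] (Katz--Crew) Unit-root convergent $F$-isocrystals on $U$ are equivalent to $p$-adic representations up to isogeny. We normalize the equivalence so that $\rho(\mathrm{Frob}_x)$ has the same characteristic polynomial as Frobenius at $x$ on the isocrystal.
\item[(F4)] (Tsuzuki \cite{Tsu}) If a unit-root $F$-isocrystal of rank one is overconvergent on $U$, the corresponding character has finite image on the inertia groups at the points of $C\setminus U$.
\item[(F5)] (Abe \cite{Abe}, combined with Lafforgue \cite{Laf}) Let $\iota:\overline{\mathbb Q}_p\cong\overline{\mathbb Q}_\ell$ be a field isomorphism. If $M$ is an irreducible overconvergent $F$-isocrystal on $U$, over $\overline{\mathbb Q}_p$, with determinant of finite order (that is, unit-root and corresponding to a character of finite order), there is an irreducible lisse $\overline{\mathbb Q}_\ell$-sheaf on $U$ whose Frobenius characteristic polynomials at all $x\in|U|$ correspond under $\iota$ to those of $M$.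
\end{itemize}
The opposite normalization in (F3) replaces representations by their duals. This does not change the class of geometric representations, since $M^\vee$ is overconvergent and $\mathrm{gr}_{-s}(M^\vee)=(\mathrm{gr}_sM)^\vee$.

To prove that a representation is not geometric we shall use only the following consequence of the definition.
\begin{itemize}
\item[$(*)$] If $\rho$ of rank $r$ is geometric, there are an overconvergent $F$-isocrystal $M$ on $U$ with constant Newton polygon, a slope $s$, and $c\in\overline{\mathbb Q}_p^\times$ with $v(c)=s$, such that for every $x\in|U|$ the eigenvalues of $M$ at $x$ of valuation $s\deg x$ are, with multiplicity, the $r$ numbers $c^{\deg x}\lambda$, with $\lambda$ running over the eigenvalues of $\rho(\mathrm{Frob}_x)$.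
\end{itemize}

Pulling back $M$ shows that geometric representations remain geometric on dense open subsets and on connected finite \'etale covers $U'\to U$. If the constant field of $U'$ is $\mathbb F_{q^d}$, one replaces Frobenius by its $d$-th power and $c$ by $c^d$; slopes are unchanged, because the valuation is now normalized by $v(q^d)=1$.

\subsection{Ordinary elliptic curves and $\ell$-adic sheaves}

Let $\pi:E\to X$ be an elliptic curve over a curve with all fibers ordinary. Then $M(E)=R^1\pi_{\mathrm{rig}*}$ is an overconvergent $F$-isocrystal (Berthelot; Matsuda--Trihan \cite{MT}), with eigenvalues $\alpha_x,\ q_x/\alpha_x$ at $x$, where $v(\alpha_x)=0$. Thus its Newton polygon is constant, $\mathrm{gr}_0M(E)$ is the unit-root character $\chi$ with $\chi(\mathrm{Frob}_x)=\alpha_x$, and the pairing $M(E)\otimes M(E)\to\mathbb Q_p(-1)$ gives $\mathrm{gr}_1M(E)=\chi^{-1}\otimes q^{\deg}$.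

We identify lisse $\overline{\mathbb Q}_\ell$-sheaves on $X$ with continuous representations of $\pi_1(X)$. Since $\pi_1(X)$ is compact, all Frobenius eigenvalues of a lisse sheaf are $\ell$-adic units. For an $\ell$-adic unit $u$ let $u^{\deg}$ be the character of $\hat{\mathbb Z}$, hence of $\pi_1(X)$, with $\mathrm{Frob}_x\mapsto u^{\deg x}$.

Fix once and for all a field isomorphism $\iota:\overline{\mathbb Q}_p\cong\overline{\mathbb Q}_\ell$. The Frobenius characteristic polynomial of the fiber of $E$ at $x$ has integer coefficients and is the same in both cohomology theories. So $H(E)$ has Frobenius eigenvalues $\iota(\alpha_x)$ and $\iota(q_x/\alpha_x)$ at $x$. In particular $\iota(\alpha_x)$ is an $\ell$-adic unit. By the ($p$-adic) valuation of an element $\mu\in\overline{\mathbb Q}_\ell$ we mean $v(\iota^{-1}\mu)$.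

\section{The smallest case}\label{sec:toy}

Let $E_1,E_2$ over $U$ be as in Theorem~\ref{thm:class}, with $m=2$, and suppose that $\chi_1\chi_2^{-1}$ is geometric. Take $M,s,c$ as in $(*)$. The numbers $c^{-\deg x}\nu$, with $\nu$ the eigenvalues of $M$ at $x$ counted with multiplicity, include $\alpha_{1,x}/\alpha_{2,x}$, and this is the only one of valuation $0$. Suppose that these numbers are mapped by $\iota$ to the Frobenius eigenvalues of a lisse $\ell$-adic sheaf $\mathcal F$ on $U$. (Section~\ref{sec:comp} shows that this is true for a suitable part of $M$, which is all we need.) Then: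
\begin{itemize}
\item[(i)] $\iota(\alpha_{1,x}/\alpha_{2,x})$ is an eigenvalue of $\mathrm{Frob}_x$ on $\mathcal F$ for all $x$;
\item[(ii)] at most one eigenvalue of $\mathrm{Frob}_x$ on $\mathcal F$ has $p$-adic valuation $0$.
\end{itemize}

The point is that an $\ell$-adic sheaf cannot distinguish $\alpha_{i,x}$ from $q_x/\alpha_{i,x}$: they are interchanged by the Weyl group of the monodromy group $\mathrm{SL}_2$ of $H(E_i)$. The $p$-adic valuation does distinguish them. Here is the resulting contradiction under a simplifying assumption.

Put $t_{i,x}=\alpha_{i,x}/\sqrt{q}^{\,\deg x}$ for a fixed square root of $q$, so that $v(t_{i,x})=-\frac12\deg x$, and twist $H(E_i)$ to a sheaf $V_i$ with trivial determinant and eigenvalues $\iota(t_{i,x}^{\pm1})$. \emph{Assume that $\mathcal F$ is obtained by composing $\pi_1(U)\to\mathrm{SL}(V_1)\times\mathrm{SL}(V_2)$ with an algebraic representation $W$ of $\mathrm{SL}_2\times\mathrm{SL}_2$.} For $h=(h_1,h_2)$ let $\tau_i^{\pm1}$ be the eigenvalues of $h_i$ and $P_h$ the characteristic polynomial of $h$ on $W$. Consider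
\[
D(h)=P_h(\tau_1\tau_2)\,P_h(\tau_1\tau_2^{-1})\,P_h(\tau_1^{-1}\tau_2)\,P_h(\tau_1^{-1}\tau_2^{-1}).
\]
It does not depend on the choice of $\tau_i$ among $\tau_i^{\pm1}$, so it is a regular function of $h$. By (i) it vanishes at the images of all Frobenius elements, because $\alpha_{1,x}/\alpha_{2,x}=t_{1,x}t_{2,x}^{-1}$. By Chebotarev and (BM) these are Zariski dense, so $D=0$. On the diagonal torus,
\[
0=D=\prod_{\varepsilon_1,\varepsilon_2=\pm1}\ \prod_{\beta}\bigl(t_1^{\varepsilon_1}t_2^{\varepsilon_2}-t_1^{\beta_1}t_2^{\beta_2}\bigr),
\]
where $\beta$ runs over the weights of $W$. Laurent polynomials form a domain, so one factor is zero: one of the four vectors $(\pm1,\pm1)$ is a weight of $W$. The weights of $W$ are stable under the Weyl group $\{\pm1\}^2$, so \emph{all four} are. Therefore, at every $x$, the eigenvalues of $\mathrm{Frob}_x$ on $\mathcal F$ include, with multiplicity, the images under $\iota$ of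
\[
\frac{\alpha_{1,x}\alpha_{2,x}}{q_x},\qquad \frac{\alpha_{1,x}}{\alpha_{2,x}},\qquad \frac{\alpha_{2,x}}{\alpha_{1,x}},\qquad \frac{q_x}{\alpha_{1,x}\alpha_{2,x}},
\]
of valuations $-\deg x,\ 0,\ 0,\ \deg x$. Two of them have valuation $0$, contradicting (ii).

The same reasoning is harmless for $\chi_1\chi_2$: after twisting by a constant one gets $\alpha_{1,x}\alpha_{2,x}$, $q_x\alpha_{1,x}/\alpha_{2,x}$, $q_x\alpha_{2,x}/\alpha_{1,x}$, $q_x^2/(\alpha_{1,x}\alpha_{2,x})$, only one of which has valuation $0$. What matters is that the exponents $1,-1$ have opposite signs.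

Three things are missing. We must produce $\mathcal F$ (Section~\ref{sec:comp}); we must drop the assumption that $\mathcal F$ is built from $V_1,V_2$, since its monodromy group may be much larger (Section~\ref{sec:weights}); and we must find curves satisfying (BM) (Section~\ref{sec:bm}).

\section{From a geometric representation to an $\ell$-adic sheaf}\label{sec:comp}

The difficulty in producing $\mathcal F$ is that (F5) applies to irreducible objects with determinant of finite order, whereas $M$ is arbitrary. We therefore twist each constituent of $M$ by a constant. After undoing the twists, some constituents may have Frobenius eigenvalues that are not $\ell$-adic units, so that no lisse sheaf can match them. These constituents are discarded. The hypothesis in the next proposition ensures that nothing belonging to $\rho$ is lost.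

\begin{proposition}\label{prop:comp}
Let $\rho$ be a geometric representation of rank $r$ on a curve $U$, such that for all $x\in|U|$ all eigenvalues of $\rho(\mathrm{Frob}_x)$ are mapped by $\iota$ to $\ell$-adic units. Then there is a semisimple lisse $\overline{\mathbb Q}_\ell$-sheaf $\mathcal F$ on $U$ such that for every $x\in|U|$:
\begin{itemize}
\item[(i)] for every eigenvalue $\lambda$ of $\rho(\mathrm{Frob}_x)$, $\iota(\lambda)$ is an eigenvalue of $\mathrm{Frob}_x$ on $\mathcal F$;
\item[(ii)] at most $r$ eigenvalues of $\mathrm{Frob}_x$ on $\mathcal F$, counted with multiplicity, have $p$-adic valuation $0$.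
\end{itemize}
\end{proposition}

\begin{proof}
Take $M,s,c$ as in $(*)$. Let $M_1,\dots,M_t$ be the Jordan--H\"older constituents of $M$ in the category of overconvergent $F$-isocrystals over $\overline{\mathbb Q}_p$.

\emph{Each $M_k$ is a constant twist of an object with determinant of finite order.} By (F2) the rank one object $\det M_k$ has constant slope, so $\det M_k=\delta\otimes e^{\deg}$ with $e\in\overline{\mathbb Q}_p^\times$ and $\delta$ unit-root and overconvergent. View $\delta$ as a character of $\pi_1(U)$. By (F4) it has finite image on the inertia groups at the finitely many points of $C\setminus U$. So some power of $\delta$ is unramified on $C$ and factors through $\pi_1(C)^{\mathrm{ab}}$. By class field theory this group is an extension of $\hat{\mathbb Z}=\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_q)$ by the finite group $\mathrm{Pic}^0(C)(\mathbb F_q)$. So a further power $\delta^N$, with $N\ge1$, is trivial on the finite group, that is, $\delta^N=u^{\deg}$ for some unit $u$. Choose $b_k\in\overline{\mathbb Q}_p^\times$ with $b_k^{N\,\mathrm{rk}M_k}=e^Nu$. Then $M_k\otimes (b_k^{-1})^{\deg}$ has determinant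 of order dividing $N$.

\emph{Definition of $\mathcal F$.} By (F5) there is an irreducible lisse sheaf $\mathcal G_k$ on $U$ whose Frobenius characteristic polynomials correspond under $\iota$ to those of $M_k\otimes (b_k^{-1})^{\deg}$. Let $J$ be the set of those $k$ for which $\iota(b_k/c)$ is an $\ell$-adic unit, and let
\[
\mathcal F=\bigoplus_{k\in J}\mathcal G_k\otimes\iota(b_k/c)^{\deg}.
\]
This is a semisimple lisse sheaf. Its eigenvalues at $x$ are the $\iota(c^{-\deg x}\nu)$, where $\nu$ runs over the eigenvalues at $x$ of the $M_k$ with $k\in J$.

(i) Let $\lambda$ be an eigenvalue of $\rho(\mathrm{Frob}_x)$. By $(*)$, $c^{\deg x}\lambda$ is an eigenvalue at $x$ of some $M_k$. So $c^{\deg x}\lambda=b_k^{\deg x}\mu$, where $\iota(\mu)$ is an eigenvalue of $\mathrm{Frob}_x$ on $\mathcal G_k$, hence an $\ell$-adic unit. By hypothesis $\iota(\lambda)=\iota(b_k/c)^{\deg x}\iota(\mu)$ is a unit. So $\iota(b_k/c)$ is a unit, $k\in J$, and $\iota(\lambda)$ is an eigenvalue on $\mathcal F$.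

(ii) Since $v(c)=s$, an eigenvalue $\iota(c^{-\deg x}\nu)$ of $\mathcal F$ has $p$-adic valuation $0$ if and only if $v(\nu)=s\deg x$. By $(*)$ exactly $r$ eigenvalues $\nu$ of $M$ at $x$ have this valuation.
\end{proof}

It would be enough to have $\mathcal G_k$ on a dense open subset of $U$: in every application below one may shrink the curve. The essential information is (ii): it uses that $\rho$ is the \emph{whole} slope piece, and the argument does not give it for a mere summand.

\section{Counting eigenvalues of valuation zero}\label{sec:weights}

We now bound from below the number of eigenvalues of valuation $0$ on any semisimple sheaf whose eigenvalues include given monomials in the $\alpha_{i,x}$. For later use we treat several monomials at once.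

\begin{proposition}\label{prop:weights}
Let $E_1,\dots,E_m$ be elliptic curves over $X$ with all fibers ordinary, satisfying \textup{(BM)}, with unit eigenvalues $\alpha_{i,x}$. Let $\mathcal F$ be a semisimple lisse $\overline{\mathbb Q}_\ell$-sheaf on $X$, and let $A\subset\mathbb Z^m$ be a finite nonempty set of vectors with the same sum $\sigma=\sum_ia_i$. Assume that for all $x\in|X|$ and $a\in A$, $\iota\bigl(\prod_i\alpha_{i,x}^{a_i}\bigr)$ is an eigenvalue of $\mathrm{Frob}_x$ on $\mathcal F$. Put
\[
B_\sigma(A)=\Bigl\{b\in\mathbb Z^m:\ \textstyle\sum_ib_i=\sigma,\ \exists a\in A\ \forall i:\ |b_i|\le|a_i|,\ b_i\equiv a_i\bmod2\Bigr\}.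
\]
Then for every $x\in|X|$ at least $\#B_\sigma(A)$ eigenvalues of $\mathrm{Frob}_x$ on $\mathcal F$, counted with multiplicity, have $p$-adic valuation $0$.
\end{proposition}

\begin{proof}
\emph{Normalization.} Choose $\theta=\sqrt q\in\overline{\mathbb Q}_p$; then $\iota(\theta)$ is an $\ell$-adic unit. Let $V_i=H(E_i)\otimes(\iota(\theta)^{-1})^{\deg}$. It has trivial determinant and eigenvalues $\iota(t_{i,x}^{\pm1})$ at $x$, with
\[
t_{i,x}=\alpha_{i,x}\theta^{-\deg x},\qquad v(t_{i,x})=-\tfrac12\deg x .
\]
Let $F=\mathcal F\otimes(\iota(\theta)^{-\sigma})^{\deg}$. Since all $a\in A$ have sum $\sigma$, the hypothesis says that $\iota(\prod_it_{i,x}^{a_i})$ is an eigenvalue of $\mathrm{Frob}_x$ on $F$ for all $x$ and all $a\in A$. We must show that at least $\#B_\sigma(A)$ eigenvalues of $\mathrm{Frob}_x$ on $F$ have valuation $-\frac\sigma2\deg x$.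

\emph{A regular function.} Let $R:\pi_1(X)\to\mathrm{GL}(F)\times\mathrm{SL}_2^m$ be the representation given by $F$ and the $V_i$, and let $G$ be the Zariski closure of its image. For $a\in A$ and $(g,h)\in\mathrm{GL}(F)\times\mathrm{SL}_2^m$, let $P_g$ be the characteristic polynomial of $g$, let $\tau_i^{\pm1}$ be the eigenvalues of $h_i$, and put
\[
D_a(g,h)=\prod_{\varepsilon\in\{\pm1\}^m}P_g\Bigl(\prod_i\tau_i^{\varepsilon_ia_i}\Bigr).
\]
Replacing $\tau_i$ by $\tau_i^{-1}$ only permutes the factors. So $D_a$ is a polynomial in the coefficients of $P_g$ and the traces $\tau_i+\tau_i^{-1}=\mathrm{tr}\,h_i$. Thus $D_a$ is a conjugation-invariant regular function. It vanishes at $R(\mathrm{Frob}_x)$ for every $x$. By Chebotarev density and continuity it vanishes on $R(\pi_1(X))$, hence on $G$.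

\emph{Structure of $G$.} In Section~\ref{sec:toy} we could work with $\mathrm{SL}_2^m$ itself. In general $G$ also involves whatever else $F$ contains, and we must split this off. The representation $F\oplus\bigoplus_iV_i$ of $G$ is faithful, and it is semisimple ($V_i$ is irreducible by (BM)). So $G$ is reductive. Let $\mathrm{pr}:G\to\mathrm{SL}_2^m$ be the projection. Its image is closed, and twisting by constants does not change the action of the geometric fundamental group, so $\mathrm{pr}$ is surjective by (BM). The subgroup $\mathrm{pr}(G^\circ)$ is closed of finite index in the connected group $\mathrm{SL}_2^m$, so $\mathrm{pr}(G^\circ)=\mathrm{SL}_2^m$.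

Write $G^\circ$ as the almost direct product of its central torus $Z$ and its simple factors. The group $\mathrm{pr}(Z)$ is connected and contained in the finite center of $\mathrm{SL}_2^m$, hence trivial. Let $S$ be the product of the simple factors on which $\mathrm{pr}$ is nontrivial, and let $S'$ be the subgroup generated by $Z$ and the remaining simple factors. Then $S$ and $S'$ commute, $G^\circ=SS'$, $\mathrm{pr}(S')=1$, and $\mathrm{pr}(S)=\mathrm{pr}(G^\circ)=\mathrm{SL}_2^m$. The identity component of $\ker(\mathrm{pr}|_S)$ is a connected normal subgroup of $S$, so it is a product of simple factors of $S$. None of these is killed by $\mathrm{pr}$, so $\ker(\mathrm{pr}|_S)$ is finite. As $S$ is connected and $\mathrm{SL}_2^m$ is simply connected, $\mathrm{pr}|_S:S\to\mathrm{SL}_2^m$ is an isomorphism. Finally $S\cap S'=1$, since $\mathrm{pr}$ is injective on $S$ and trivial on $S'$. Hence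
\[
G^\circ=S\times S',\qquad \mathrm{pr}|_S:S\xrightarrow{\ \sim\ }\mathrm{SL}_2^m,\qquad \mathrm{pr}(S')=1 .
\]
Let $T=T_S\times T'$, where $T_S=\{t=(t_1,\dots,t_m)\}$ is the diagonal torus of $S\cong\mathrm{SL}_2^m$ and $T'$ is a maximal torus of $S'$. This is a maximal torus of $G^\circ$.

\emph{Weights.} Let $(\beta,\kappa)$ run over the weights of $T_S\times T'$ on $F$, with multiplicity. For $(t,t')\in T$ the vanishing of $D_a$ reads
\[
0=D_a(t,t')=\prod_{\varepsilon}\prod_{(\beta,\kappa)}\bigl(t^{\varepsilon a}-t^{\beta}\kappa(t')\bigr),\qquad \varepsilon a=(\varepsilon_ia_i)_i .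
\]
As $T$ is irreducible, one factor vanishes identically. So for some $\varepsilon$ the weight $(\varepsilon a,1)$ occurs in $F$. In other words, $\varepsilon a$ is a weight of $T_S$ on the space of invariants $F^{T'}$. Because $S$ commutes with $T'$, this space is an $S$-module. Hence $\varepsilon a$ is a weight of an irreducible constituent $\bigotimes_i\mathrm{Sym}^{n_i}$ of it. The weights of this constituent are all $b$ with $|b_i|\le n_i$ and $b_i\equiv n_i\bmod2$. So $n_i\ge|a_i|$ and $n_i\equiv a_i\bmod2$, and therefore all $b$ with $|b_i|\le|a_i|$ and $b_i\equiv a_i\bmod2$ are weights of $F^{T'}$. Letting $a$ vary over $A$, we see that $F|_T$ contains the pairwise distinct weights $(b,1)$ with $b\in B_\sigma(A)$.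

\emph{Frobenius.} Fix $x$ and choose $N\ge1$ with $R(\mathrm{Frob}_x)^N\in G^\circ$. The semisimple part of this element has the same eigenvalues on $F$ and on the $V_i$, and it is conjugate in $G^\circ$ to some $(t,t')\in T$. Applying $\mathrm{pr}$ and comparing eigenvalues gives $t_i\in\{\iota(t_{i,x})^{\pm N}\}$. Conjugating by representatives in $S$ of Weyl group elements, which commute with $S'$, we may assume $t_i=\iota(t_{i,x})^N$ for all $i$. So the eigenvalues of $\mathrm{Frob}_x^N$ on $F$ include, with multiplicity, the numbers $\iota\bigl(\prod_it_{i,x}^{Nb_i}\bigr)$ for $b\in B_\sigma(A)$. Their valuation is $-\frac N2\deg x\sum_ib_i=-\frac{N\sigma}2\deg x$. The eigenvalues of $\mathrm{Frob}_x^N$ are the $N$-th powers of those of $\mathrm{Frob}_x$. So at least $\#B_\sigma(A)$ eigenvalues of $\mathrm{Frob}_x$ on $F$ have valuation $-\frac\sigma2\deg x$.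
\end{proof}

\begin{remark}\label{rem:sharp}
For $m=2$ and $A=\{(1,-1)\}$ we get $B_0(A)=\{\pm(1,-1)\}$. The bound $2$ is attained by the sheaf $H(E_1)\otimes H(E_2)\otimes(\iota(q)^{-1})^{\deg}$, whose eigenvalues are the images under $\iota$ of the four numbers displayed in Section~\ref{sec:toy}. For $A=\{a\}$ with all $a_i\ge0$, the conditions $b_i\le a_i$ and $\sum b_i=\sum a_i$ force $b=a$. So $\#B_\sigma(\{a\})=1$, and likewise if all $a_i\le0$.
\end{remark}

\section{A criterion for big monodromy}\label{sec:bm}

To verify (BM) we use local monodromy at the poles of the $j$-invariants. A pole of one $j$-invariant that is not a pole of another yields an element acting unipotently and nontrivially for the first curve and trivially for the second, and this forces independence.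

\begin{lemma}\label{lem:bm}
Let $E_1,\dots,E_m$ be elliptic curves over $X$ with non-constant $j$-invariants $j_i\in\mathcal O(X)$, and let $\overline X$ be the smooth compactification of $X$. If for $i\ne i'$ the sets of poles of $j_i$ and $j_{i'}$ on $\overline X(\overline{\mathbb F}_q)$ are different, then \textup{(BM)} holds.
\end{lemma}

\begin{proof}
The determinants of the $H(E_i)$ are geometrically trivial. Let $\mathfrak s_i=\mathfrak{sl}(H(E_i))$, and let $\mathfrak h\subseteq\prod_i\mathfrak s_i$ be the Lie algebra of the Zariski closure of the geometric monodromy. Since $\prod_i\mathrm{SL}(H(E_i))$ is connected, it suffices to show $\mathfrak h=\prod_i\mathfrak s_i$.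

If $P$ is a pole of $j_i$, then $E_i$ has potentially multiplicative reduction at $P$, and an open subgroup of inertia at $P$ acts on $H(E_i)$ unipotently with infinite image. If $P$ is not a pole of $j_i$, then $E_i$ has potentially good reduction at $P$, and an open subgroup of inertia at $P$ acts trivially on $H(E_i)$. Recall also that a Zariski closed subgroup containing a unipotent $u$ contains the one-parameter group through $u$. So $u$ lies in its identity component, and its Lie algebra contains $\log u$.

\emph{Each projection is onto.} The sheaf $H(E_i)$ is pure, so the identity component of its geometric monodromy group is semisimple (\cite[3.4.1(iii) and 1.3.9]{Del}). It lies in $\mathrm{SL}_2$. As $j_i$ is non-constant it has a pole, so this component contains a nontrivial unipotent element. A nontrivial connected semisimple subgroup of $\mathrm{SL}_2$ is $\mathrm{SL}_2$. So $\mathfrak h\to\mathfrak s_i$ is onto.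

\emph{Each pair is onto.} Let $i\ne i'$. By hypothesis some point is a pole of exactly one of $j_i,j_{i'}$, say of $j_i$. A suitable inertia element there acts on $H(E_i)\oplus H(E_{i'})$ as $(u,1)$ with $u\ne1$ unipotent. So the image $\mathfrak h_{ii'}$ of $\mathfrak h$ in $\mathfrak s_i\times\mathfrak s_{i'}$, which is the Lie algebra of the Zariski closure of the monodromy on $H(E_i)\oplus H(E_{i'})$, contains $(\log u,0)\neq0$. Since $\mathfrak h_{ii'}\to\mathfrak s_i$ is onto, $\mathfrak h_{ii'}\cap(\mathfrak s_i\times0)$ is a nonzero ideal of the simple Lie algebra $\mathfrak s_i$, hence equals $\mathfrak s_i$. Since $\mathfrak h_{ii'}\to\mathfrak s_{i'}$ is onto as well, $\mathfrak h_{ii'}=\mathfrak s_i\times\mathfrak s_{i'}$.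

\emph{All factors together.} If $m=1$ there is nothing left to do. Otherwise fix $i$. For each $i'\ne i$ and each $Y\in\mathfrak s_i$ there is an element of $\mathfrak h$ with $i$-component $Y$ and $i'$-component $0$. An iterated bracket of such elements, one for each $i'\ne i$, lies in $\mathfrak h$ and has all components zero except the $i$-th. Since $\mathfrak s_i=[\mathfrak s_i,\mathfrak s_i]$, these brackets span $\mathfrak s_i$. So $\mathfrak s_i\subseteq\mathfrak h$ for every $i$.
\end{proof}

\section{Characters: proofs of Theorems \ref{thm:class} and \ref{thm:answer}}\label{sec:chars}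

\begin{proof}[Proof of Theorem \ref{thm:class}]
Let $M=\bigotimes_i\mathrm{Sym}^{|a_i|}M(E_i)$, an overconvergent $F$-isocrystal on $U$ with constant Newton polygon. Since $\mathrm{gr}_0M(E_i)=\chi_i$ and $\mathrm{gr}_1M(E_i)=\chi_i^{-1}\otimes q^{\deg}$, and $\mathrm{Sym}^n$ is a direct summand of the $n$-th tensor power, the piece of $\mathrm{Sym}^nM(E_i)$ in slope $k\in\{0,\dots,n\}$ is $\chi_i^{n-2k}\otimes(q^k)^{\deg}$. By (F2), $\mathrm{gr}_sM$ is the twist by $(q^s)^{\deg}$ of the direct sum of the characters $\prod_i\chi_i^{|a_i|-2k_i}$ over all $(k_i)$ with $0\le k_i\le|a_i|$ and $\sum k_i=s$. Taking $k_i=0$ if $a_i\ge0$ and $k_i=|a_i|$ if $a_i<0$, we see that $\chi^a$ is a direct summand of a geometric representation. If all $a_i\ge0$, it is in slope $0$, where $(k_i)=0$ is the only possibility; if all $a_i\le0$, it is in the largest slope $\sum|a_i|$, where $(k_i)=(|a_i|)$ is the only possibility. In both cases $\chi^a$ is the whole graded piece, so it is geometric. So far (BM) was not used.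

Conversely, suppose that $a_i>0>a_{i'}$ for some $i,i'$ and that $\chi^a$ is geometric. The eigenvalue $\prod_k\alpha_{k,x}^{a_k}$ of $\chi^a(\mathrm{Frob}_x)$ is mapped by $\iota$ to an $\ell$-adic unit. So Proposition~\ref{prop:comp} with $r=1$ gives a semisimple lisse sheaf $\mathcal F$ on $U$, and Proposition~\ref{prop:weights} applies to $\mathcal F$ with $A=\{a\}$. The set $B_\sigma(\{a\})$ contains $a$ and also $a-2e_i+2e_{i'}$, where $e_1,\dots,e_m$ is the standard basis of $\mathbb Z^m$: sum and parities are unchanged, $|a_i-2|\le|a_i|$ because $a_i\ge1$, and $|a_{i'}+2|\le|a_{i'}|$ because $a_{i'}\le-1$. So at least two eigenvalues of $\mathrm{Frob}_x$ on $\mathcal F$ have valuation $0$, contradicting Proposition~\ref{prop:comp}(ii).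
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:answer}]
On $U$ both $j$ and $1/j$ take values in $V$, so $E_1,E_2$ are elliptic curves over $U$ with ordinary fibers. The slopes of $M(E_1)\otimes M(E_2)$ are $0,1,1,2$ everywhere, and its slope $1$ piece is
\[
\mathrm{gr}_0M(E_1)\otimes\mathrm{gr}_1M(E_2)\ \oplus\ \mathrm{gr}_1M(E_1)\otimes\mathrm{gr}_0M(E_2)
=\bigl(\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2\bigr)\otimes q^{\deg}.
\]
So $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ is geometric. The $j$-invariants $j$ and $1/j$ have pole sets $\{\infty\}$ and $\{0\}$ on $\mathbb P^1$. Hence (BM) holds by Lemma~\ref{lem:bm}, and Theorem~\ref{thm:class} with $a=(1,-1)$ shows that $\chi_1\chi_2^{-1}$ is not geometric.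
\end{proof}

\section{All curves: proof of Theorem \ref{thm:dich}}\label{sec:affine}

\subsection{Projective curves}

If $U=C$ is proper, overconvergent and convergent $F$-isocrystals on $U$ coincide. A $p$-adic representation of $U$ is, up to isogeny, a unit-root $F$-isocrystal on $C$. This is overconvergent with constant Newton polygon, and it is its own slope $0$ piece. So the representation is geometric, which proves (a).

\subsection{Affine curves: the construction}

Let $U\ne C$, so that $U$ is affine. On a given $U$ there may be no useful family of ordinary elliptic curves. For instance, over $U=\mathbb A^1$ every elliptic curve with ordinary fibers has constant $j$-invariant, because a non-constant polynomial takes every value over $\overline{\mathbb F}_q$, supersingular ones included. We therefore use families on finite \'etale covers of $U$ and push forward. The covers come from the fact that, in characteristic $p$, the curve $V$ is itself a finite \'etale cover of $\mathbb A^1$, in many ways. For $\nu=1,2$ put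
\[
f_\nu:V\to\mathbb A^1,\qquad f_\nu(j)=j+Q(j)^{-p\nu}.
\]
As a map $\mathbb P^1\to\mathbb P^1$, $f_\nu$ has a simple pole at $\infty$ and poles of order $p\nu$ at the $r_0$ roots of $Q$, and no others. So $f_\nu^{-1}(\infty)=\mathbb P^1\setminus V$, and $f_\nu:V\to\mathbb A^1$ is finite of degree
\[
n_\nu=1+p\nu r_0 .
\]
Thanks to the exponent $p\nu$ the derivative of $f_\nu$ is $1$, so $f_\nu$ is \'etale on $V$. Two features will give (BM): $f_\nu:\mathbb P^1\to\mathbb P^1$ is \'etale at $\infty$, and $n_1\ne n_2$.

Choose a non-constant $h\in\mathcal O(U)$, viewed as $h:U\to\mathbb A^1$; this is where $U\ne C$ is used. Let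
\[
g_\nu:U_\nu=U\times_{h,\mathbb A^1,f_\nu}V\to U,
\]
a finite \'etale cover of degree $n_\nu$, possibly disconnected. Let $\mathcal E_\nu$ be the pullback of $\mathcal E$ to $U_\nu$, $\psi_\nu$ its unit-root local system of rank one, and
\[
M_\nu=g_{\nu*}M(\mathcal E_\nu),\qquad \rho_\nu=g_{\nu*}\psi_\nu .
\]
Here the direct image is restriction of scalars along the finite \'etale lift of $g_\nu$ to dagger algebras, with compatible Frobenius lifts. It preserves overconvergent $F$-isocrystals, is exact, is compatible with the convergent direct image, preserves slopes, and on unit-root objects is the direct image of local systems. So $M_\nu$ has constant Newton polygon with slopes $0$ and $1$, each of multiplicity $n_\nu$, and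
\[
\mathrm{gr}_0M_\nu=\rho_\nu,\qquad \mathrm{gr}_1M_\nu=g_{\nu*}(\psi_\nu^{-1})\otimes q^{\deg}=\rho_\nu^\vee\otimes q^{\deg},
\]
as direct image along a finite \'etale map commutes with duals. By (F2) the slope $1$ piece of $M_1\otimes M_2$, twisted by $(q^{-1})^{\deg}$, is the geometric representation
\[
\rho=(\rho_1\otimes\rho_2^\vee)\oplus(\rho_1^\vee\otimes\rho_2).
\]
We claim that its direct summand $\rho'=\rho_1\otimes\rho_2^\vee$, of rank $n_1n_2$, is not geometric. This will prove (b). The idea is the same as before: on a cover where $\rho'$ splits into characters, Weyl symmetry forces any $\ell$-adic sheaf that sees $\rho'$ to see $\rho'^\vee$ as well.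

\subsection{Passage to a splitting cover}

Suppose that $\rho'$ is geometric. Choose a connected finite \'etale cover $U'\to U$ over which both $U_\nu$ become disjoint unions of copies of $U'$, indexed by sets $I_\nu$ with $|I_\nu|=n_\nu$. We take $I_1$ and $I_2$ disjoint. Regard $U'$ as a geometrically connected curve over its constant field $\mathbb F_{q'}$, and let $h'\in\mathcal O(U')$ be the pullback of $h$. Each $k\in I_\nu$ gives a morphism
\[
j_k:U'\to U_\nu\to V\qquad\text{with}\qquad f_\nu\circ j_k=h' .
\]
For fixed $\nu$ the functions $j_k$ are pairwise distinct, because a section of $U'\times_{U}U_\nu=U'\times_{h',\mathbb A^1,f_\nu}V\to U'$ is determined by its component in $V$. Let $E_k$ be the pullback of $\mathcal E$ by $j_k$. It is an elliptic curve over $U'$ with ordinary fibers and $j$-invariant $j_k$. Let $\chi_k$ be its unit-root character and $\alpha_{k,x}$ its unit eigenvalue at $x\in|U'|$. The pullback of $\rho_\nu$ to $U'$ is $\bigoplus_{k\in I_\nu}\chi_k$, so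
\[
\rho'|_{U'}=\bigoplus_{k\in I_1,\,k'\in I_2}\chi_k\chi_{k'}^{-1},
\]
and this is geometric on $U'$.

\subsection{The $n_1+n_2$ curves are independent}

\begin{lemma}\label{lem:indep}
The family $\{E_k\}_{k\in I_1\sqcup I_2}$ over $U'$ satisfies \textup{(BM)}.
\end{lemma}

\begin{proof}
The function $h'$ is non-constant, hence so is each $j_k$. Let $\Sigma_k\ne\emptyset$ be the set of poles of $j_k$ on $\overline{U'}(\overline{\mathbb F}_q)$. By Lemma~\ref{lem:bm} it suffices to show that the sets $\Sigma_k$ are pairwise different.

Put $z=1/j$. Near $z=0$,
\[
\frac1{f_\nu}=\frac{z}{1+z\,Q(1/z)^{-p\nu}}\in z+z^2\,\mathbb F_q[[z]] .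
\]
This power series has an inverse under composition, say $\phi_\nu$. So at a point $P\in\Sigma_k$ with $k\in I_\nu$, we have in the completed local ring at $P$
\begin{equation}\label{eq:inv}
1/j_k=\phi_\nu(1/h'),
\end{equation}
and the pole order of $j_k$ at $P$ is the pole order $o_P$ of $h'$ at $P$.

\emph{Two indices in the same $I_\nu$.} Let $k\ne k'$ be in $I_\nu$. If there were a point $P\in\Sigma_k\cap\Sigma_{k'}$, then \eqref{eq:inv} would give $j_k=j_{k'}$ in the fraction field of the completed local ring at $P$, hence $j_k=j_{k'}$, a contradiction. So $\Sigma_k$ and $\Sigma_{k'}$ are disjoint and nonempty, hence different.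

\emph{One index in each.} Let $k\in I_1$ and $k'\in I_2$. Counting poles, $\deg j_k=\sum_{P\in\Sigma_k}o_P$ and $\deg j_{k'}=\sum_{P\in\Sigma_{k'}}o_P$. But $n_1\deg j_k=\deg h'=n_2\deg j_{k'}>0$ and $n_1\ne n_2$. So $\deg j_k\ne\deg j_{k'}$, and therefore $\Sigma_k\ne\Sigma_{k'}$.
\end{proof}

\subsection{End of the proof}

The eigenvalues of $\rho'|_{U'}(\mathrm{Frob}_x)$ are the $n_1n_2$ numbers $\alpha_{k,x}/\alpha_{k',x}$ with $k\in I_1$ and $k'\in I_2$, and $\iota$ maps them to $\ell$-adic units. So Proposition~\ref{prop:comp} gives a semisimple lisse sheaf $\mathcal F$ on $U'$ with all $\iota(\alpha_{k,x}/\alpha_{k',x})$ among its eigenvalues at $x$, and with at most $n_1n_2$ eigenvalues of valuation $0$ at each $x$.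

By Lemma~\ref{lem:indep} we may apply Proposition~\ref{prop:weights} to $\mathcal F$ and the curves $E_k$, with
\[
A=\{e_k-e_{k'}:\ k\in I_1,\ k'\in I_2\},\qquad\sigma=0,
\]
where the $e_k$ are the standard basis vectors of $\mathbb Z^{I_1\sqcup I_2}$. A vector $b$ satisfying the size and parity conditions for $a=e_k-e_{k'}$ is $\pm e_k\pm e_{k'}$, and the sum is $0$ exactly for $\pm(e_k-e_{k'})$. So
\[
B_0(A)=\{\pm(e_k-e_{k'}):\ k\in I_1,\ k'\in I_2\}
\]
has $2n_1n_2$ elements. Hence $\mathcal F$ has at least $2n_1n_2>n_1n_2$ eigenvalues of valuation $0$ at each $x$, a contradiction. So $\rho'$ is not geometric, and Theorem~\ref{thm:dich}(b) is proved. \qed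

\begin{thebibliography}{9}

\bibitem{Abe} Abe, J. Amer. Math. Soc. 31 (2018).

\bibitem{Del} Deligne, \emph{Weil II}.

\bibitem{Laf} Lafforgue, Invent. Math. 147 (2002).

\bibitem{LW} Ruochuan Liu, Daqing Wan, \emph{Artin Conjecture for p-adic Galois Representations of Function Fields}, arXiv:1601.00267 (2016).

\bibitem{MT} Matsuda--Trihan, J. reine angew. Math. 569 (2004).

\bibitem{Tsu} Tsuzuki, Amer. J. Math. 120 (1998).

\end{thebibliography}

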